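# The adjoint of the Dirichlet series embedding is not bounded from $L^r(0,1)$ to $H^1(\mathbb D^\infty)$ when $r<2$

## 1. The infinite torus, the Bohr lift and Hardy spaces

Throughout, $q$ denotes a prime. Let $p_1=2,\ p_2=3,\ p_3=5,\dots$ be the primes in order. We index the coordinates of the infinite torus by the primes themselves, so that $z_q$ with $q=p_j$ is what is often written $z_j$.

**Definition 1.1 (infinite torus).** $\mathbb T^\infty$ is the set of all $z=(z_q)_q$ with $|z_q|=1$, with its Haar measure $m_\infty$, the product of the normalized arc length measures. We read $m_\infty$ as a probability measure with expectation $\mathbb E$, so the $z_q$ are independent and uniform on $\mathbb T$. For $n=\prod_q q^{\alpha_q}$ put $z(n)=\prod_q z_q^{\alpha_q}$.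

For example $z(12)=z_2^2z_3$. We have $z(mn)=z(m)z(n)$ and $\mathbb E\,z(m)\overline{z(n)}=1$ if $m=n$ and $0$ otherwise, so the functions $z(n)$ are orthonormal. We write $\|f\|_p=(\mathbb E|f|^p)^{1/p}\in[0,\infty]$ for every $0<p<\infty$. Since $m_\infty$ has mass one, $\|f\|_p$ increases with $p$.

**Definition 1.2 (Hardy spaces of the polydisc).** For $0<p<\infty$, $H^p(\mathbb D^\infty)$ is the closure in $L^p(\mathbb T^\infty,m_\infty)$ of the analytic polynomials in finitely many variables, that is, of the finite sums $\sum a_nz(n)$.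

For $p=2$ this is the space of all $\sum_n a_nz(n)$ with $\sum|a_n|^2<\infty$, and $\|f\|_2^2=\sum|a_n|^2$. As an example take $f=(1-bz_2)^{-1}=\sum_m b^mz_2^m$ with $0<b<1$. Then $\|f\|_2^2=(1-b^2)^{-1}$. Its fourth moment is also easy: $|f|^4=|f^2|^2$ and $f^2=\sum_m(m+1)b^mz_2^m$, so $\mathbb E|f|^4=\sum_m(m+1)^2b^{2m}$. We shall use this trick all the time: the $\lambda$-th moment of $f$ is the second moment of $f^{\lambda/2}$, and Parseval computes it.

**Definition 1.3 (Bohr lift, Hardy spaces of Dirichlet series).** The Bohr lift sends $n^{-s}$ to $z(n)$. The space $\mathscr H^p$ is the completion of the Dirichlet polynomials $f(s)=\sum a_nn^{-s}$ under $\|f\|_{\mathscr H^p}^p=\lim_{T\to\infty}\frac1{2T}\int_{-T}^T|f(it)|^p\,dt$. The Bohr lift identifies $\mathscr H^p$ with $H^p(\mathbb D^\infty)$ isometrically.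

For example, $f(s)=1+2^{-s}$ lifts to $1+z_2$. On the imaginary axis $|f(it)|^2=2+2\cos(t\log2)$ has mean value $2$, and indeed $\mathbb E|1+z_2|^2=2$.

**Definition 1.4 (Riesz projection).** A trigonometric polynomial on $\mathbb T^\infty$ is a finite linear combination of characters $\prod_qz_q^{\beta_q}$, $\beta_q\in\mathbb Z$, with finitely many $\beta_q\ne0$. The Riesz projection $P$ is the orthogonal projection of $L^2(\mathbb T^\infty)$ onto $H^2(\mathbb D^\infty)$. It keeps the characters with all $\beta_q\ge0$ and kills the others.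

For example, $P(z_2+z_2\overline{z_3}+5\,\overline{z_2})=z_2$. If $Pf=\sum a_nz(n)$, then $(Pf)(\tfrac12+it)$ means $\sum a_nn^{-1/2-it}$.

## 2. The embedding on the line $\mathrm{Re}\,s=\frac12$ and its adjoint

**Definition 2.1 (embedding and adjoint).** The embedding operator sends a Dirichlet polynomial $f$ to the function $t\mapsto f(\frac12+it)$, $t\in[0,1]$. It extends to a bounded operator $\mathscr H^2\to L^2(0,1)$, and $A:L^2(0,1)\to\mathscr H^2$ is its adjoint.

Let us compute $A$. The inner product of $Ag$ with $n^{-s}$ is $\int_0^1g(t)\overline{n^{-1/2-it}}\,dt=n^{-1/2}\int_0^1g(t)e^{it\log n}dt$. With $\widehat g(\xi)=\int g(t)e^{i\xi t}dt$, and after the Bohr lift,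
$$Ag=\sum_{n\ge1}n^{-1/2}\,\widehat g(\log n)\,z(n).\tag{1}$$

For example, for $g=1$ we have $\widehat g(\xi)=(e^{i\xi}-1)/(i\xi)$, so $A1=1+\sum_{n\ge2}\frac{n^i-1}{i\sqrt n\log n}z(n)$, and $\|A1\|_2^2\le1+\sum_{n\ge2}\frac4{n\log^2n}<\infty$.

The only fact about $A$ that the proofs use is the known boundedness on $L^2$:
$$\|Ag\|_2\le C_0\|g\|_{L^2(0,1)}.\tag{2}$$
Here is a short proof. Let $\chi$ be smooth with compact support and $\chi=1$ on $[0,1]$, so $|\widehat\chi(\xi)|\le C/(1+\xi^2)$. As $g=g\chi$, we have $\widehat g=\frac1{2\pi}\widehat g*\widehat\chi$, and Cauchy–Schwarz gives $|\widehat g(\xi)|^2\le C\int|\widehat g(\eta)|^2\frac{d\eta}{1+(\xi-\eta)^2}$. So $\|Ag\|_2^2=\sum n^{-1}|\widehat g(\log n)|^2\le C\int|\widehat g(\eta)|^2S(\eta)\,d\eta$ with $S(\eta)=\sum_nn^{-1}(1+(\log n-\eta)^2)^{-1}$. The $n$ with $k\le\log n<k+1$ satisfy $\sum1/n\le2$ (the first term is at most $1$, the others are bounded by $\int dv/v=1$). Hence $S(\eta)\le2\sum_{k\ge0}\sup_{\xi\in[k,k+1]}(1+(\xi-\eta)^2)^{-1}\le C$,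 and Plancherel finishes the proof.

## 3. From $L^r(0,1)$ to $H^p(\mathbb D^\infty)$: the problem and the theorems

We have $\|Ag\|_1\le\|Ag\|_2\le C_0\|g\|_{L^2}$. On the left we gave up something, since the $H^1$ norm is weaker than the $H^2$ norm. Can we take a weaker norm on the right in exchange? The question, from Eero Saksman and Kristian Seip, "Integral means and boundary limits of Dirichlet series", arXiv:0712.0492 (2007), is this: are there $r\in(1,2)$ and $C<\infty$ with
$$\|Ag\|_{H^1(\mathbb D^\infty)}\le C\|g\|_{L^r(0,1)}\qquad\text{for all }g\in L^2(0,1)\,?\tag{3}$$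
If so, $A$ extends to a bounded operator $L^r(0,1)\to H^1(\mathbb D^\infty)$, because $L^2$ is dense in $L^r$. The answer is no, and more is true.

**Theorem 1.** Let $1\le r<2$ and $0<p<\infty$. There is no $C<\infty$ with $\|Ag\|_p\le C\|g\|_{L^r(0,1)}$ for all $g\in L^2(0,1)$. In particular ($p=1$), no $r\in(1,2)$ satisfies (3).

**Theorem 2.** Let $0<p<\infty$ and $0<r\le\infty$. There is $C<\infty$ with $\|Ag\|_p\le C\|g\|_{L^r}$ for all $g\in L^2\cap L^r(0,1)$ if and only if $p\le2\le r$. For $p>2$ boundedness fails even from $L^\infty(0,1)$.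

**Corollary 3.** For no $s\in(2,\infty]$ is there $C$ with $\|(Pf)(\tfrac12+i\,\cdot)\|_{L^s(0,1)}\le C\|f\|_{L^\infty(\mathbb T^\infty)}$ for all trigonometric polynomials $f$ on $\mathbb T^\infty$.

From now on $C\ge1$ and $c>0$ denote constants that may change from line to line. They are absolute unless something else is said.

## 4. Poisson kernels become Euler products

To test $A$ on functions we want $Ag$ to be computable. The coefficients in (1) are not multiplicative in $n$ unless $\widehat g$ is an exponential, and the functions with $\widehat g(\xi)=e^{i\xi u-\sigma\xi}$ for $\xi\ge0$ that come to mind are Poisson kernels. They live on all of $\mathbb R$, so we first let $A$ act on other unit intervals.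

**Shifting.** Let $g\in L^2$ be supported in $[m,m+1]$, $m\in\mathbb Z$, and write $g(t)=h(t-m)$. Define $Ag$ by (1). Then $\widehat g(\xi)=e^{im\xi}\widehat h(\xi)$, so $Ag=\sum n^{-1/2}\widehat h(\log n)\,n^{im}z(n)$, and this is $Ah$ composed with the measure-preserving map $z_q\mapsto q^{im}z_q$. Hence any bound $\|Ah\|_p\le C\|h\|_{L^r(0,1)}$ gives $\|Ag\|_p\le C\|g\|_{L^r(m,m+1)}$ with the same constant. By (2), $\|Ag\|_2\le C_0\|g\|_{L^2(m,m+1)}$.

**Poisson kernels.** For $0<\sigma\le1$ let $P_\sigma(t)=\frac1\pi\frac\sigma{\sigma^2+t^2}$. Then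
$$\int_{\mathbb R}P_\sigma(t-u)e^{i\xi t}\,dt=e^{i\xi u-\sigma|\xi|}.\tag{4}$$
With $b_q=q^{-1/2-\sigma}$, put
$$F(t)=F_\sigma(t)=\sum_nn^{-1/2-\sigma+it}z(n)=\prod_q\bigl(1-b_qq^{it}z_q\bigr)^{-1}.\tag{5}$$
The sum is in $H^2$ because $\sum n^{-1-2\sigma}<\infty$. The product is understood as follows. The finite product $D_N(t)=\prod_{q\le N}(1-b_qq^{it}z_q)^{-1}$ is a product of absolutely convergent geometric series, and it equals the part of the sum over those $n$ whose prime factors are all at most $N$. So $D_N(t)\to F(t)$ in $L^2$ as $N\to\infty$. The map $z_q\mapsto q^{it}z_q$ preserves the measure, so the law of $F(t)$ does not depend on $t$.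

**Lemma 4.** For $u\in[\frac14,\frac34]$ let $g_u=P_\sigma(\cdot-u)1_{[0,1]}$. Then
$$Ag_u=F(u)-T_u,\qquad T_u=\sum_{m\ne0}A\bigl(P_\sigma(\cdot-u)1_{[m,m+1]}\bigr),\qquad\|T_u\|_2\le C\sigma.\tag{6}$$

*Proof.* For $m\ne0$ and $t\in[m,m+1]$ we have $|t-u|\ge|m|-\frac34\ge\frac{|m|}4$, hence
$$P_\sigma(t-u)\le\frac{\sigma}{\pi(|m|/4)^2}=\frac{16\sigma}{\pi m^2}.\tag{7}$$
By the shifting remark the series for $T_u$ converges absolutely in $L^2$, and $\|T_u\|_2\le C_0\sum_{m\ne0}\frac{16\sigma}{\pi m^2}\le C\sigma$. The $n$-th coefficient of $Ag_u+T_u$ is the sum over all $m\in\mathbb Z$ of $n^{-1/2}\int_m^{m+1}P_\sigma(t-u)e^{it\log n}dt$. As $P_\sigma$ is integrable this is $n^{-1/2}\int_{\mathbb R}P_\sigma(t-u)e^{it\log n}dt=n^{-1/2-\sigma+iu}$ by (4), which is the $n$-th coefficient of $F(u)$. $\square$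

So a bump of width $\sigma$ at $u$ is mapped, up to an error $O(\sigma)$, to the random Euler product $F_\sigma(u)$.

## 5. One bump: moments of the Euler product rule out $r<\frac43$

The simplest test is $g=g_u$. Its norm is elementary: since $P_\sigma(t)=\sigma^{-1}P_1(t/\sigma)$,
$$\int_{\mathbb R}P_\sigma^r=\sigma^{1-r}\int_{\mathbb R}P_1^r<\infty\qquad(1\le r<\infty),\tag{8}$$
so $\|g_u\|_r\le C\sigma^{-(1-1/r)}$. The reverse estimate $\|g_u\|_r\ge c\,\sigma^{-(1-1/r)}$ also holds for $\sigma\le\frac14$, since $P_\sigma(t-u)\ge\frac1{2\pi\sigma}$ for $|t-u|\le\sigma$. (Constants depend on $r$.) We need the moments of $F$.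

**Lemma 5.** For every $\lambda>0$ there are $0<c_\lambda\le C_\lambda$ with $c_\lambda\sigma^{-\lambda^2/4}\le\mathbb E|F_\sigma(t)|^\lambda\le C_\lambda\sigma^{-\lambda^2/4}$ for $0<\sigma\le1$, $t\in\mathbb R$.

*Proof.* **One prime.** Let $z$ be uniform on $\mathbb T$ and $0\le b\le2^{-1/2}$. Write $(1-bz)^{-\lambda/2}=\sum_mc_mb^mz^m$, where $c_0=1$, $c_1=\frac\lambda2$, $c_m=\prod_{i<m}\frac{\lambda/2+i}{i+1}$. Then $\mathbb E|1-bz|^{-\lambda}=\sum c_m^2b^{2m}$. As $c_{m+1}/c_m\to1$, the series $\sum c_m^22^{-m}$ converges, and $b^{2m}\le4b^4\,2^{-m}$ for $m\ge2$. So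
$$1+\tfrac{\lambda^2}4b^2\le\mathbb E|1-bz|^{-\lambda}\le1+\tfrac{\lambda^2}4b^2+C_\lambda b^4 .$$
By $y-\frac{y^2}2\le\log(1+y)\le y$ for $y\ge0$, the logarithm of the middle term is $\frac{\lambda^2}4b^2+O_\lambda(b^4)$.

**All primes.** We claim
$$\sum_qq^{-1-2\sigma}=\log\tfrac1\sigma+O(1)\qquad(0<\sigma\le1).\tag{9}$$
Indeed $\log\zeta(1+2\sigma)=\sum_q\sum_{m\ge1}\frac1mq^{-m(1+2\sigma)}$, the terms with $m\ge2$ add up to at most $\sum_q\frac1{q(q-1)}<\infty$, and $\frac1{2\sigma}=\int_1^\infty v^{-1-2\sigma}dv\le\zeta(1+2\sigma)\le1+\frac1{2\sigma}\le\frac3{2\sigma}$. Now $b_q\le2^{-1/2}$ and $\sum_qb_q^4\le\sum_qq^{-2}<\infty$. By independence, $\mathbb E|D_N(t)|^\lambda$ is the product of the one-prime moments over $q\le N$. It increases with $N$, and by (9) its limit $Q$ lies between $c_\lambda\sigma^{-\lambda^2/4}$ and $C_\lambda\sigma^{-\lambda^2/4}$.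

**Passage to the limit.** A subsequence of $D_N(t)$ converges to $F(t)$ almost surely, so Fatou's lemma gives $\mathbb E|F(t)|^\lambda\le Q$. For the lower bound with $\lambda\ge1$: the conditional expectation given $(z_q)_{q\le N}$ kills each $z(n)$ for which $n$ has a prime factor above $N$ and leaves the others, so it maps $F(t)$ to $D_N(t)$, and Jensen gives $\mathbb E|D_N(t)|^\lambda\le\mathbb E|F(t)|^\lambda$. For $\lambda\le1$ use $\bigl||a|^\lambda-|b|^\lambda\bigr|\le|a-b|^\lambda$ and $\mathbb E|F-D_N|^\lambda\le\|F-D_N\|_2^\lambda\to0$. $\square$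

Take $p=1$. By Lemmas 4 and 5, $\|Ag_u\|_1$ is comparable to $\sigma^{-1/4}$ as $\sigma\to0$, so
$$\frac{\|Ag_u\|_1}{\|g_u\|_r}\quad\text{is comparable to}\quad\sigma^{\,1-\frac1r-\frac14}.$$
This tends to infinity exactly when $1-\frac1r<\frac14$, that is, when $r<\frac43$. So (3) is false for $r<\frac43$, and for $\frac43\le r<2$ a single bump says nothing. For general $p\le1$ the same computation excludes only $1-\frac1r<\frac p4$, which is worse and worse as $p\to0$.

## 6. Many bumps with random signs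

The next thing to try is a sum of $M$ bumps with random signs $\varepsilon_j$ (independent, values $\pm1$ with probability $\frac12$ each, expectation $\mathbb E_\varepsilon$). Put
$$t_j=\frac14+\frac j{2M}\in[\tfrac14,\tfrac34]\quad(1\le j\le M),\qquad g_\varepsilon=\sum_{j=1}^M\varepsilon_jg_{t_j}.$$

**Lemma 6.** Let $a_1,\dots,a_M$ be complex numbers and $X=\sum_j\varepsilon_ja_j$.

(a) If $0<p\le1$, then $\mathbb E_\varepsilon|X|^p\ge2^{p-1}\max_j|a_j|^p$.

(b) If $0<s\le2$, then $\mathbb E_\varepsilon|X|^s\le\bigl(\sum|a_j|^2\bigr)^{s/2}\le\sum|a_j|^s$.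

(c) If $s\ge2$, then $\mathbb E_\varepsilon|X|^s\ge\bigl(\sum|a_j|^2\bigr)^{s/2}\ge\sum|a_j|^s$.

*Proof.* (a) Fix $j$ and let $b=\sum_{i\ne j}\varepsilon_ia_i$. As $p\le1$, $(2|a_j|)^p=|(b+a_j)-(b-a_j)|^p\le|b+a_j|^p+|b-a_j|^p$. The right side is twice the average of $|X|^p$ over $\varepsilon_j$. Now average over the other signs. (b), (c) We have $\mathbb E_\varepsilon|X|^2=\sum|a_j|^2$. The first inequalities are Jensen's, and the second ones say that the $\ell^s$ norm decreases as $s$ increases. $\square$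

**The norm of $g_\varepsilon$.** For $1\le r\le2$, Lemma 6(b) at each $t$ and (8) give
$$\mathbb E_\varepsilon\|g_\varepsilon\|_r^r\le\sum_j\int_{\mathbb R}P_\sigma(t-t_j)^r\,dt\le C\,M\sigma^{1-r}.\tag{10}$$
If $M\le\frac1{2\sigma}$, the spacing $\frac1{2M}$ is at least $\sigma$. The $i$-th nearest point on each side of $t$ ($i=0,1,\dots$) is then at distance at least $i\sigma$, and for every real $t$
$$\sum_jP_\sigma(t-t_j)=\frac1{\pi\sigma}\sum_j\frac1{1+((t-t_j)/\sigma)^2}\le\frac2{\pi\sigma}\sum_{i\ge0}\frac1{1+i^2}\le\frac C\sigma.\tag{11}$$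

**The full grid does not work.** Take as many bumps as fit, $M=\lfloor\frac1{2\sigma}\rfloor$ with $\sigma\le\frac14$. Then $\frac1{4\sigma}\le M\le\frac1{2\sigma}$, and every $t\in[\frac14,\frac34]$ is within $2\sigma$ of some $t_j$, where $P_\sigma(t-t_j)\ge\frac1{5\pi\sigma}$. By Lemma 6(a) with $p=1$, $\mathbb E_\varepsilon|g_\varepsilon(t)|\ge\frac1{5\pi\sigma}$ on $[\frac14,\frac34]$, so $\mathbb E_\varepsilon\|g_\varepsilon\|_r\ge\mathbb E_\varepsilon\|g_\varepsilon\|_1\ge\frac1{10\pi\sigma}$ for all $r\ge1$. On the other hand (2) and (11) give $\|Ag_\varepsilon\|_1\le\|Ag_\varepsilon\|_2\le C_0\|g_\varepsilon\|_2\le\frac C\sigma$ for every choice of signs. The average of $\|Ag_\varepsilon\|_1$ is at most a constant times the average of $\|g_\varepsilon\|_r$, and there is no contradiction for any $r$. So neither one bump nor a full grid is enough, and we look at $M=\sigma^{-\kappa}$ with $0<\kappa<1$.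

**The balance (heuristic).** Let $L=\log\frac1\sigma$. By (10), $\|g_\varepsilon\|_r$ has size at most $(M\sigma^{1-r})^{1/r}=\sigma^{-(\kappa+r-1)/r}$. By Lemma 6(a), $Ag_\varepsilon$ is at least of size $\max_j|F(t_j)|$. How large is this maximum? Lemma 5 says that $\log|F|$ has the exponential moments of a centered Gaussian of variance $L/2$, so $|F|\ge\sigma^{-x}=e^{xL}$ should have probability about $e^{-x^2L}=\sigma^{x^2}$. If the $M$ values behaved like independent ones, $M=\sigma^{-x^2}$ points would produce a maximum of about $\sigma^{-x}$. With $\kappa=x^2$ we want $x>\frac{x^2+r-1}r$, that is,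
$$x^2-rx+(r-1)=(x-1)(x-(r-1))<0,\qquad\text{i.e.}\qquad r-1<x<1.\tag{12}$$
This interval is nonempty exactly because $r<2$. Its midpoint is $x=\frac r2$, where
$$x-\frac{x^2+r-1}r=\frac r4+\frac1r-1=\frac{(2-r)^2}{4r}>0.\tag{13}$$
Moreover the large maximum should appear with probability bounded below and not on a rare event. This is why small $p$ will cost nothing here, whereas it did for a single bump.

What remains is a true lower bound for $\max_j|F(t_j)|$, although the values are correlated.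

## 7. Where the plain second moment breaks, and the cure

To show that some $|F(t_j)|$ is about $\sigma^{-x}$, a natural choice is $W_0=\sum_{j\le M}|F(t_j)|^{2x}$, because the weight $|F|^{2x}$ favors the values $|F|\approx\sigma^{-x}$. If $\mathbb EW_0^2\le C(\mathbb EW_0)^2$, then Cauchy–Schwarz would show that $W_0$ is of the size of its mean with probability bounded below. But the diagonal terms alone are too large. By Lemma 5, $\mathbb EW_0^2\ge M\,\mathbb E|F|^{4x}\ge cM\sigma^{-4x^2}$ and $(\mathbb EW_0)^2\le CM^2\sigma^{-2x^2}$, so with $M\approx\sigma^{-x^2}$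
$$\frac{\mathbb EW_0^2}{(\mathbb EW_0)^2}\ge\frac cM\sigma^{-2x^2}\approx c\,\sigma^{-x^2}\to\infty .$$
The Gaussian picture explains it. The moment $\mathbb E|F|^{4x}$ comes from the values $|F|\approx\sigma^{-2x}$, which are far too rare to be seen among $M$ points. The cure is to cut them off: on $\{|F|\le\sigma^{-(x+\eta)}\}$ the diagonal contribution is at most
$$\frac1M\cdot\frac{\sigma^{-2x(x+\eta)}}{\mathbb E|F|^{2x}1\{|F|\le\sigma^{-(x+\eta)}\}},$$
which is about $\frac1M\sigma^{-(x^2+2x\eta)}$ if the cutoff does not destroy the mean. This is bounded when $M\ge\sigma^{-\kappa}$, $\kappa=x^2+2x\eta$.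

The same has to be done for pairs that are close but not equal. To see what a pair $t,u$ shares, note that the leading part of $\log|F(t)|$ is $\sum_qb_q\mathrm{Re}(q^{it}z_q)$, whose covariance at $t,u$ is $\frac12\sum_qb_q^2\cos((t-u)\log q)$. The primes with $\log q$ much smaller than $|t-u|^{-1}$ cannot tell $t$ from $u$, and the primes with $\log q$ much larger make the cosine oscillate. So $F(t)$ and $F(u)$ share the factors with $\log q\lesssim|t-u|^{-1}$, and the other factors should be nearly uncorrelated. We therefore divide the primes into blocks according to the size of $\log q$, and impose the cutoff on each block separately. Then the shared part of any pair is under control, whatever the distance.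

## 8. Sums over prime blocks

**The prime number theorem, summed.** We use the prime number theorem in the form $\pi(v)=\mathrm{Li}(v)+R(v)$, $\mathrm{Li}(v)=\int_2^v\frac{dw}{\log w}$, $R(v)=O(v/\log^3v)$ for $v\ge2$. Partial summation gives $\sum_{q\le v}\frac1q=\frac{\pi(v)}v+\int_2^v\frac{\pi(w)}{w^2}dw$. The $\mathrm{Li}$ part is $\int_2^v\frac{dw}{w\log w}=\log\log v-\log\log2$, and the $R$ part is $\frac{R(v)}v+\int_2^\infty\frac{R(w)}{w^2}dw-\int_v^\infty\frac{R(w)}{w^2}dw$. The last integral is $O\bigl(\int_v^\infty\frac{dw}{w\log^3w}\bigr)=O(\log^{-2}v)$. With $v=e^u$,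
$$\sum_{\log q\le u}\frac1q=\log u+B+E(u),\qquad|E(u)|\le\frac C{u^2}\quad(u\ge1).\tag{14}$$

**Blocks.** Let $K\ge2$ be an integer, $\ell\ge1$ real, and
$$\sigma=e^{-K\ell},\qquad\mathcal P_k=\{q:\ e^{(k-1)\ell}<\log q\le e^{k\ell}\}\quad(2\le k\le K).\tag{15}$$

The next lemma makes the two statements about shared and uncorrelated factors precise: each block has total weight $\ell+O(1)$, and a block decorrelates two points as soon as their distance is at least $1/\log q$ for all its primes.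

**Lemma 7.** With an absolute constant $C$, for $2\le k\le K$:

(a) $V_k:=\sum_{q\in\mathcal P_k}q^{-1-2\sigma}$ satisfies $|V_k-\ell|\le C$;

(b) $\bigl|\sum_{q\in\mathcal P_k}q^{-1-2\sigma}\cos(\tau\log q)\bigr|\le C$ if $e^{-(k-1)\ell}\le|\tau|\le1$.

*Proof.* Let $U=e^{(k-1)\ell}\ge1$, $U'=e^{k\ell}\le\frac1\sigma$ and $\psi(u)=e^{-2\sigma u}\cos(\tau u)$ with $|\tau|\le1$. The sum is $\sum_{q\in\mathcal P_k}q^{-1}\psi(\log q)$. By (14) and integration by parts against $dE$ it equals
$$\int_U^{U'}\psi(u)\frac{du}u+\bigl[\psi E\bigr]_U^{U'}-\int_U^{U'}E(u)\psi'(u)\,du.$$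
Since $|\psi|\le1$, $|\psi'|\le2\sigma+|\tau|\le3$ and $|E|\le C/u^2$ is integrable on $[1,\infty)$, the last two terms are $O(1)$.

For (a) take $\tau=0$. The first term is $\int_U^{U'}\frac{du}u-\int_U^{U'}(1-e^{-2\sigma u})\frac{du}u$. The first integral is $\ell$, and $0\le1-e^{-2\sigma u}\le2\sigma u$ shows that the second lies in $[0,2\sigma U']\subset[0,2]$.

For (b), $w(u)=e^{-2\sigma u}/u$ is positive and decreasing, so by the second mean value theorem the first term is $w(U)\int_U^{\theta}\cos(\tau u)\,du$ for some $\theta\in[U,U']$. Its absolute value is at most $\frac1U\cdot\frac2{|\tau|}\le2$, because $|\tau|\ge\frac1U$. $\square$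

For $2\le k\le K$ let
$$F^{(k)}(t)=\prod_{q\in\mathcal P_k}(1-b_qq^{it}z_q)^{-1},\qquad b_q=q^{-1/2-\sigma}.$$
Here $\log q>e^\ell\ge e$, so $q\ge17$ and $b_q\le\frac14$. The law of $F^{(k)}(t)$ does not depend on $t$, and different blocks are independent.

**Lemma 8.** With absolute constants in $O(1)$, for $2\le k\le K$:

(a) $\mathbb E|F^{(k)}(t)|^\lambda=e^{\lambda^2\ell/4+O(1)}$ for $0\le\lambda\le4$;

(b) if $0<x<1$ and $e^{-(k-1)\ell}\le|t-u|\le1$, then $\mathbb E|F^{(k)}(t)|^{2x}|F^{(k)}(u)|^{2x}\le e^{2x^2\ell+O(1)}$.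

*Proof.* (a) Let $z$ be uniform on $\mathbb T$ and $0\le b\le\frac14$. The coefficients $c_m$ of $(1-z)^{-\lambda/2}$ satisfy $c_0=1$, $c_1=\frac\lambda2$ and, as $\frac\lambda2\le2$, $0\le c_m\le\prod_{i<m}\frac{2+i}{i+1}=m+1$. By Parseval $\mathbb E|1-bz|^{-\lambda}=\sum c_m^2b^{2m}=1+\frac{\lambda^2}4b^2+O(b^4)$, a number $\ge1$, with logarithm $\frac{\lambda^2}4b^2+O(b^4)$ and absolute constants. Sum over $q\in\mathcal P_k$, using $\sum b_q^4\le\sum q^{-2}<\infty$ and $\sum_{q\in\mathcal P_k}b_q^2=V_k=\ell+O(1)$.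

(b) Let $|\zeta|=|\omega|=1$ and $h(z)=(1-b\zeta z)^{-x}(1-b\omega z)^{-x}=\sum h_mz^m$. In absolute value $h_m$ is at most the $m$-th coefficient of $(1-bz)^{-2x}$, hence of $(1-bz)^{-2}$. So $h_0=1$, $h_1=xb(\zeta+\omega)$, $|h_m|\le(m+1)b^m$, and
$$\mathbb E|h|^2\le1+x^2b^2|\zeta+\omega|^2+Cb^4\le\exp\bigl(x^2b^2|\zeta+\omega|^2+Cb^4\bigr).$$
Apply this with $b=b_q$, $\zeta=q^{it}$, $\omega=q^{iu}$. Then $|h(z_q)|^2$ is the contribution of $q$ to $|F^{(k)}(t)|^{2x}|F^{(k)}(u)|^{2x}$, and $|\zeta+\omega|^2=2+2\cos((t-u)\log q)$. Multiplying over $q\in\mathcal P_k$ we obtain at most $\exp\bigl(2x^2V_k+2x^2\sum_{q\in\mathcal P_k}b_q^2\cos((t-u)\log q)+C\bigr)$, and Lemma 7(a),(b) finishes. $\square$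

Note that $e^{2x^2\ell}$ is, up to a constant, the product of the two separate expectations $\mathbb E|F^{(k)}|^{2x}=e^{x^2\ell+O(1)}$. This is the decorrelation that we need.

## 9. The maximum of the Euler product over a sparse grid

**Proposition 9.** Let $0<\eta<x<1$ with $\kappa:=x^2+2x\eta\le1$, let $K\ge2$ and $0<p\le1$. There are $c_1>0$ and $\ell_0$, depending only on $x,\eta,K$, such that for $\ell\ge\ell_0$, with $\sigma=e^{-K\ell}$, $M=\lceil e^{(K-1)\kappa\ell}\rceil$, $t_j=\frac14+\frac j{2M}$ $(1\le j\le M)$,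
$$\mathbb E\max_j|F_\sigma(t_j)|^p\ \ge\ c_1e^{p(x-\eta)(K-1)\ell}.$$

Since $L=\log\frac1\sigma=K\ell$, this is the heuristic $\max_j|F(t_j)|\approx\sigma^{-x}$, up to $\eta$ and up to the loss of one block out of $K$.

*Proof.* For $2\le k\le K$ put
$$\varphi_k(t)=|F^{(k)}(t)|^{2x}\,1\bigl\{(x-\eta)\ell\le\log|F^{(k)}(t)|\le(x+\eta)\ell\bigr\},\qquad W=\sum_{j=1}^M\prod_{k=2}^K\varphi_k(t_j).$$

**Step 1: the cutoff does not destroy the mean.** On $\{\log|F^{(k)}|>(x+\eta)\ell\}$ we have $|F^{(k)}|^{2x}\le e^{-2\eta(x+\eta)\ell}|F^{(k)}|^{2x+2\eta}$, and on $\{\log|F^{(k)}|<(x-\eta)\ell\}$ we have $|F^{(k)}|^{2x}\le e^{2\eta(x-\eta)\ell}|F^{(k)}|^{2x-2\eta}$. All exponents lie in $(0,4)$, so by Lemma 8(a)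
$$\mathbb E|F^{(k)}|^{2x}1\{\log|F^{(k)}|>(x+\eta)\ell\}\le e^{-2\eta(x+\eta)\ell+(x+\eta)^2\ell+O(1)}=e^{(x^2-\eta^2)\ell+O(1)},$$
$$\mathbb E|F^{(k)}|^{2x}1\{\log|F^{(k)}|<(x-\eta)\ell\}\le e^{2\eta(x-\eta)\ell+(x-\eta)^2\ell+O(1)}=e^{(x^2-\eta^2)\ell+O(1)}.$$
Compared with $\mathbb E|F^{(k)}|^{2x}=e^{x^2\ell+O(1)}$ both are smaller by a factor $e^{-\eta^2\ell+O(1)}$. Hence for $\ell\ge\ell_0(\eta)$ at most half of the mean is lost, and
$$\mathbb E\varphi_k(t)=e^{x^2\ell+O(1)},\quad\text{independently of }t.\tag{16}$$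

**Step 2: two points, one block.** We prove a cheap bound valid for all pairs and a good one for separated pairs. Always $\varphi_k(u)\le e^{2x(x+\eta)\ell}$, so $\mathbb E\varphi_k(t)\varphi_k(u)\le e^{2x(x+\eta)\ell}\,\mathbb E\varphi_k$, and by (16)
$$\frac{\mathbb E\varphi_k(t)\varphi_k(u)}{(\mathbb E\varphi_k)^2}\le\frac{e^{2x(x+\eta)\ell}}{\mathbb E\varphi_k}\le C\,e^{\kappa\ell}.\tag{17}$$
If $e^{-(k-1)\ell}\le|t-u|\le1$, drop the indicators and use Lemma 8(b) and (16):
$$\frac{\mathbb E\varphi_k(t)\varphi_k(u)}{(\mathbb E\varphi_k)^2}\le C.\tag{18}$$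

**Step 3: the second moment of $W$.** The purpose is to show $\mathbb EW^2\le C(K)(\mathbb EW)^2$. The blocks are independent and $\mathbb E\varphi_k$ does not depend on the point, so
$$\frac{\mathbb EW^2}{(\mathbb EW)^2}=M^{-2}\sum_{i,j}\prod_{k=2}^K\frac{\mathbb E\varphi_k(t_i)\varphi_k(t_j)}{(\mathbb E\varphi_k)^2}.$$

As a warm-up take $K=2$. There is one block, $k=2$, and $M=\lceil e^{\kappa\ell}\rceil$. Pairs with $|t_i-t_j|\ge e^{-\ell}$ contribute at most $C$ by (18). The other pairs are at most a fraction $\frac1M+4e^{-\ell}$ of all pairs (counted below), and each costs at most $Ce^{\kappa\ell}$ by (17). The total is at most $C\bigl(1+(\frac1M+4e^{-\ell})e^{\kappa\ell}\bigr)\le6C$, because $M\ge e^{\kappa\ell}$ and $\kappa\le1$.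

In general, let $e^{-m\ell}\le|t_i-t_j|<e^{-(m-1)\ell}$ with $1\le m\le K$. The blocks $k\ge m+1$ satisfy $e^{-(k-1)\ell}\le e^{-m\ell}\le|t_i-t_j|$, so (18) applies. For $2\le k\le m$ we use (17), and these are $m-1$ blocks. The product is at most $C^Ke^{(m-1)\kappa\ell}$. If $|t_i-t_j|<e^{-K\ell}$, use (17) for all $K-1$ blocks: the product is at most $C^Ke^{(K-1)\kappa\ell}$. All pairs are covered since $|t_i-t_j|<1$. Now count. For fixed $i$, $|t_i-t_j|<T$ means $|i-j|<2MT$, and this holds for at most $1+4MT$ indices $j$. Hence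
$$\frac{\mathbb EW^2}{(\mathbb EW)^2}\le C^K\Bigl[\sum_{m=1}^K\Bigl(\frac1M+4e^{-(m-1)\ell}\Bigr)e^{(m-1)\kappa\ell}+\Bigl(\frac1M+4e^{-K\ell}\Bigr)e^{(K-1)\kappa\ell}\Bigr].$$
Since $M\ge e^{(K-1)\kappa\ell}$ and $\kappa\le1$, each of the $K+1$ terms in the bracket is at most $1+4=5$, and the ratio is at most $5(K+1)C^K$.

Here one sees why the block $k=1$ was left out. For a pair in the $m$-th distance class the block $m$ is in transition, neither shared nor decorrelated, and we charge it the full price $e^{\kappa\ell}$. The proportion of such pairs gives back only $e^{-(m-1)\ell}$, so we can afford $m-1$ charged blocks but not $m$.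

By Cauchy–Schwarz, $\mathbb EW=\mathbb E\,W1_{\{W>0\}}\le(\mathbb EW^2)^{1/2}\,\mathbb P(W>0)^{1/2}$, so
$$\mathbb P(W>0)\ge\frac{(\mathbb EW)^2}{\mathbb EW^2}\ge c_1,\qquad c_1=\frac1{5(K+1)C^K}.\tag{19}$$

**Step 4: splitting off the remaining primes.** Let $F^{\rm mid}=\prod_{k=2}^KF^{(k)}$, a finite product and hence a bounded function. Let $G_N(t)=\prod(1-b_qq^{it}z_q)^{-1}$ over the primes $q\le N$ with $\log q\le e^\ell$ or $\log q>e^{K\ell}$, and let $G(t)$ be its limit in $L^2$, which exists by the argument given for $F$. Since $F^{\rm mid}$ is bounded, $F^{\rm mid}G_N\to F^{\rm mid}G$ in $L^2$. For large $N$ the left side is $D_N$, which tends to $F$. So almost surely $F(t_j)=F^{\rm mid}(t_j)G(t_j)$ for all $j$.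

We need that $G$ does not make things smaller, and claim $\mathbb E|G(t_j)|^p\ge1$. For $0\le b<1$ the function $\log|1-bz|$ is harmonic near the closed unit disc, so $\mathbb E\log|1-bz|=0$ for uniform $z\in\mathbb T$. Hence $\mathbb E\log|G_N(t_j)|=0$, and Jensen gives $\mathbb E|G_N(t_j)|^p\ge\exp(p\,\mathbb E\log|G_N(t_j)|)=1$. As $p\le1$, $\bigl|\mathbb E|G_N|^p-\mathbb E|G|^p\bigr|\le\mathbb E|G_N-G|^p\le\|G_N-G\|_2^p\to0$, which proves the claim.

**Step 5: conclusion.** If $W>0$, let $J$ be the smallest $j$ with $\prod_k\varphi_k(t_j)>0$. Then every $\log|F^{(k)}(t_J)|\ge(x-\eta)\ell$, so $|F^{\rm mid}(t_J)|\ge e^{(x-\eta)(K-1)\ell}$. The event $\{W>0,J=j\}$ and the variable $F^{\rm mid}(t_j)$ depend only on the $z_q$ in the blocks $\mathcal P_2,\dots,\mathcal P_K$, and so are independent of $G(t_j)$. Therefore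
$$\mathbb E\max_j|F(t_j)|^p\ge\sum_j\mathbb E\bigl[1_{\{W>0,J=j\}}|F^{\rm mid}(t_j)|^p\bigr]\,\mathbb E|G(t_j)|^p\ge e^{p(x-\eta)(K-1)\ell}\,\mathbb P(W>0),$$
and (19) finishes the proof. $\square$

## 10. Random sums of Poisson kernels: proof of Theorem 1

Let $1\le r<2$ and suppose $\|Ag\|_p\le C_1\|g\|_{L^r}$ for all $g\in L^2(0,1)$. Since $\|\cdot\|_p$ increases with $p$, we may assume $p\le1$.

**Step 1: choice of parameters.** Put $x=\frac r2\in[\frac12,1)$. By (13), $x>\frac{x^2+r-1}r$. So we can choose $\eta\in(0,x)$ so small that $\kappa=x^2+2x\eta\le1$ and $x-\eta>\frac{\kappa+r-1}r$. Then choose $K\ge2$ so large that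
$$(x-\eta)(K-1)>\frac{(K-1)\kappa+(r-1)K}r.\tag{20}$$
This is possible: divide by $K-1$ and let $K\to\infty$. Keep $x,\eta,K$ fixed, let $\ell\to\infty$, and take $\sigma,M,t_j$ as in Proposition 9. Constants below do not depend on $\ell$. Note $M\le2e^{(K-1)\kappa\ell}\le\frac2\sigma$.

**Step 2: upper bound for $\mathbb E_\varepsilon\|Ag_\varepsilon\|_p^p$.** By the assumption, by Jensen (as $p\le1\le r$) and by (10),
$$\mathbb E_\varepsilon\|Ag_\varepsilon\|_p^p\le C_1^p\,\mathbb E_\varepsilon\|g_\varepsilon\|_r^p\le C_1^p\bigl(\mathbb E_\varepsilon\|g_\varepsilon\|_r^r\bigr)^{p/r}\le C(M\sigma^{1-r})^{p/r}\le C\exp\Bigl(p\,\ell\,\frac{(K-1)\kappa+(r-1)K}r\Bigr).\tag{21}$$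

**Step 3: lower bound.** Apply Lemma 6(a) for each $z$ with $a_j=Ag_{t_j}=F(t_j)-T_{t_j}$. At the index where $|F(t_j)|$ is largest, $|F(t_j)-T_{t_j}|^p\ge|F(t_j)|^p-|T_{t_j}|^p$. So
$$\mathbb E_\varepsilon\|Ag_\varepsilon\|_p^p\ge2^{p-1}\,\mathbb E\max_j|F(t_j)-T_{t_j}|^p\ge2^{p-1}\Bigl(\mathbb E\max_j|F(t_j)|^p-\mathbb E\max_j|T_{t_j}|^p\Bigr).$$
The error is harmless: by Jensen, (6) and $M\le\frac2\sigma$,
$$\mathbb E\max_j|T_{t_j}|^p\le\mathbb E\Bigl(\sum_j|T_{t_j}|^2\Bigr)^{p/2}\le\Bigl(\sum_j\|T_{t_j}\|_2^2\Bigr)^{p/2}\le(CM\sigma^2)^{p/2}\le C.$$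
With Proposition 9, for $\ell\ge\ell_0$,
$$\mathbb E_\varepsilon\|Ag_\varepsilon\|_p^p\ge2^{p-1}\bigl(c_1e^{p(x-\eta)(K-1)\ell}-C\bigr).\tag{22}$$

**Step 4: contradiction.** By (20) the exponential in (22) has a strictly larger rate than the one in (21). Letting $\ell\to\infty$ we get a contradiction, and Theorem 1 is proved. In particular no $r\in(1,2)$ satisfies (3). $\blacksquare$

## 11. The case $p>2$ and the full classification: proof of Theorem 2

**Sufficiency.** If $p\le2\le r$, then $\|Ag\|_p\le\|Ag\|_2\le C_0\|g\|_2\le C_0\|g\|_r$.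

**Necessity of $r\ge2$.** For $1\le r<2$ this is Theorem 1. If $r<1$, then $\|g\|_r\le\|g\|_1$, so a bound by $\|g\|_r$ would imply a bound by $\|g\|_1$, and Theorem 1 with $r=1$ forbids this.

**Necessity of $p\le2$.** Let $p>2$. Constants may now depend on $p$. Since $\|g\|_r\le\|g\|_\infty$, it suffices to refute
$$\|Ag\|_p\le C_1\|g\|_{L^\infty(0,1)}\qquad\text{for all }g\in L^\infty(0,1).\tag{23}$$
A single bump gives $\|g_u\|_\infty\le\frac1{\pi\sigma}$ against $\|F_\sigma\|_p\ge c\,\sigma^{-p/4}$ by Lemma 5, which is a contradiction only for $p>4$. This time the full grid, which was useless for $r<2$, does the job: by (11) its sup norm is no worse than that of one bump, up to a constant.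

Suppose (23) holds. First, the errors $T_u$ are small in $L^p$: by the shifting remark and (7), $\|T_u\|_p\le C_1\sum_{m\ne0}\frac{16\sigma}{\pi m^2}\le C\sigma$ for $u\in[\frac14,\frac34]$. For small $\sigma$ let $M=\lfloor\frac1{2\sigma}\rfloor\ge\frac c\sigma$ and $\widetilde g_\varepsilon=\sigma\sum_j\varepsilon_jg_{t_j}$. By (11), $\|\widetilde g_\varepsilon\|_\infty\le C$, so $\|A\widetilde g_\varepsilon\|_p\le C$ for all signs. On the other hand, Lemma 6(c) with $s=p$, applied for each $z$, gives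
$$C\ge\mathbb E_\varepsilon\|A\widetilde g_\varepsilon\|_p^p\ge\sigma^p\sum_j\|Ag_{t_j}\|_p^p\ge\sigma^pM\bigl(\|F_\sigma(0)\|_p-C\sigma\bigr)^p,$$
because $Ag_{t_j}=F(t_j)-T_{t_j}$ and the law of $F(t)$ does not depend on $t$. By Lemma 5, $\|F_\sigma(0)\|_p\ge c\,\sigma^{-p/4}$, so for small $\sigma$ the bracket is positive and at least $\frac12\|F_\sigma(0)\|_p$. Altogether
$$C\ge c\,\sigma^p\cdot\sigma^{-1}\cdot\sigma^{-p^2/4}=c\,\sigma^{\,p-1-p^2/4}=c\,\sigma^{-(p-2)^2/4}\to\infty\qquad(\sigma\to0),$$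
a contradiction. $\blacksquare$

## 12. Duality and the Riesz projection: proof of Corollary 3

Suppose the inequality of Corollary 3 held for some $s\in(2,\infty]$, and let $s'\in[1,2)$ be the conjugate exponent. We show that then $A$ would be bounded from $L^{s'}$ to $H^1$.

**Step 1: testing against trigonometric polynomials.** Let $g\in L^2(0,1)$ and let $f$ be a trigonometric polynomial with $\|f\|_\infty\le1$. As $Ag\in H^2$ and $P$ is the orthogonal projection onto $H^2$, and as $Pf$ is the lift of a Dirichlet polynomial and $A$ is the adjoint of the embedding,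
$$|\langle Ag,f\rangle|=|\langle Ag,Pf\rangle|=\bigl|\langle g,(Pf)(\tfrac12+i\,\cdot)\rangle_{L^2(0,1)}\bigr|\le\|g\|_{L^{s'}}\,\|(Pf)(\tfrac12+i\,\cdot)\|_{L^s}\le C\|g\|_{L^{s'}(0,1)}.$$

**Step 2: recovering the $L^1$ norm.** Let $\phi=Ag/|Ag|$ where $Ag\ne0$ and $\phi=0$ elsewhere, so $|\phi|\le1$ and $Ag\,\overline\phi=|Ag|$. The conditional expectations of $\phi$ given $(z_q)_{q\le N}$ are bounded by $1$ and tend to $\phi$ in $L^2$ as $N\to\infty$. Each is a function of finitely many variables, and its Fejér means are trigonometric polynomials, bounded by $1$, that tend to it in $L^2$. So there are trigonometric polynomials $f_j$ with $\|f_j\|_\infty\le1$ and $f_j\to\phi$ in $L^2$. As $Ag\in L^2$, $\langle Ag,f_j\rangle\to\langle Ag,\phi\rangle=\|Ag\|_1$. With Step 1, $\|Ag\|_1\le C\|g\|_{L^{s'}(0,1)}$ for all $g\in L^2(0,1)$. Since $1\le s'<2$, this contradicts Theorem 1. $\blacksquare$
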